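\title{Time-periodic solutions of Hamilton--Jacobi equations with nowhere affine Hamiltonians}

\begin{abstract}
We consider the equation $u_t+H(x,Du)=0$ on the torus $\mathbb{T}^n$ under a growth condition on $H$ that involves no convexity, and ask whether $u+\overline H(0)t$ converges uniformly as $t\to\infty$ whenever, for each $x$, the function $p\mapsto H(x,p)$ is not affine on any line segment. The answer is no in every dimension: we construct a smooth coercive Hamiltonian of this kind with $\overline H(0)=0$ and a smooth solution that is nonconstant and $1$-periodic in time. What matters is whether the effective Hamiltonian $\overline H$ is affine near $0$. We make this an exact criterion for $n=1$ and $C^2$ Hamiltonians with $H_p>0$ everywhere and $H\to\pm\infty$ as $p\to\pm\infty$: for every Lipschitz initial datum $u+\overline H(0)t$ is asymptotically periodic in time with period $1/\overline H'(0)$, and it converges for all data if and only if $\overline H$ is not affine on any neighborhood of $0$.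
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb{T}^n=\mathbb{R}^n/\mathbb{Z}^n$, $H\in C^2(\mathbb{T}^n\times\mathbb{R}^n)$ and $g\in C^2(\mathbb{T}^n)$, and let $u$ be the viscosity solution of
\begin{equation}\label{eq:HJ}
u_t+H(x,Du)=0\ \text{ in }\mathbb{T}^n\times(0,\infty),\qquad u(x,0)=g(x)\ \text{ on }\mathbb{T}^n. \tag{HJ}
\end{equation}
(The definition is recalled in Section~\ref{sec:visc}.) We do not assume that $H$ is convex in $p$. The standing assumption is the growth condition
\begin{equation}\label{eq:A1}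
\lim_{|p|\to\infty}\ \min_{x\in\mathbb{T}^n}\Big(\tfrac12H(x,p)^2+D_xH(x,p)\cdot p\Big)=+\infty. \tag{A1}
\end{equation}
At a point where $H(\cdot,p)$ is minimal or maximal the term $D_xH$ vanishes, so \eqref{eq:A1} forces
\begin{equation}\label{eq:minmax}
\Big|\min_xH(x,p)\Big|\to\infty\quad\text{and}\quad\Big|\max_xH(x,p)\Big|\to\infty\qquad\text{as }|p|\to\infty .
\end{equation}
If $H$ does not depend on $x$, \eqref{eq:A1} says exactly that $|H(p)|\to\infty$. No sign is imposed: for $n=1$, $H(p)=p$ is admissible.

Under \eqref{eq:A1} the solution $u$ is globally Lipschitz, and there is a unique constant $\overline H(0)$, the \emph{ergodic constant}, for which the cell problem $H(x,Dv)=\overline H(0)$ in $\mathbb{T}^n$ has a viscosity solution $v$. These two facts belong to the setting of the problem; for the Hamiltonians treated below we shall verify them directly. The function $v(x)-\overline H(0)t$ solves the evolution equation, and the comparison principle gives $\|u(\cdot,t)+\overline H(0)t-v\|_\infty\le\|g-v\|_\infty$. Thus $\overline H(0)$ measures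 the linear drift of $u$, the function $u+\overline H(0)t$ is bounded, and one asks whether it converges uniformly on $\mathbb{T}^n$ as $t\to\infty$.

It need not. Let $n=1$ and let $H=H(p)$ be affine near $0$, say $H(p)=H(0)+cp$ for $|p|\le\delta$ with $c\ne0$. Constants solve the cell problem, so $\overline H(0)=H(0)$. If $|g'|\le\delta$, then $u(x,t)+H(0)t=g(x-ct)$ travels around the circle forever and converges only if $g$ is constant. An affine piece of $H$ lets different gradients move at the same speed, so that they never interact. It is natural to ask whether this is the only obstruction. The following question was posed by Tran~\cite{Tran}.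

\medskip
\noindent\textbf{Question.} \emph{Assume \eqref{eq:A1}, and assume that for each $x\in\mathbb{T}^n$ the function $p\mapsto H(x,p)$ is not affine on any line segment of $\mathbb{R}^n$. Does $u(\cdot,t)+\overline H(0)t$ converge uniformly on $\mathbb{T}^n$ as $t\to\infty$, for every such $H$ and every $g\in C^2(\mathbb{T}^n)$?}
\medskip

One would guess that it does. The hypothesis removes the example above at every point $x$, and in the one-dimensional class \eqref{eq:M} below the guess is correct when $H$ is independent of $x$ and when $H$ is convex in $p$ (Remark~\ref{rem:yes}). Nevertheless the answer is no.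

\begin{theorem}\label{thm:counter}
For every $n\ge1$ there are $H\in C^\infty(\mathbb{T}^n\times\mathbb{R}^n)$ and $g\in C^\infty(\mathbb{T}^n)$ such that
\begin{enumerate}
\item[(i)] \eqref{eq:A1} holds, and $H(x,p)\ge|p|^2-C$ for some constant $C$;
\item[(ii)] for every $x$, the function $H(x,\cdot)$ is not affine on any line segment;
\item[(iii)] $\overline H(0)=0$;
\item[(iv)] the viscosity solution $u$ of \eqref{eq:HJ} is $C^\infty$, is $1$-periodic in $t$, and satisfies $u(x,t)=-\frac1{4\pi}\sin(2\pi t)$ whenever $x_1=0$.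
\end{enumerate}
Hence $u(\cdot,t)+\overline H(0)t$ does not converge as $t\to\infty$.
\end{theorem}

The reason is that on the torus a characteristic passes through many points $x$, and what governs its long-time motion is its average speed. Characteristics that move at different speeds at each $x$ may still take the same time to go once around the torus. In dimension one this is measured by the effective Hamiltonian, and we obtain an exact criterion under the assumption
\begin{equation}\label{eq:M}
\begin{gathered}
n=1,\qquad H\in C^2(\mathbb{T}\times\mathbb{R}),\qquad H_p>0\ \text{ on }\mathbb{T}\times\mathbb{R},\\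
H(x,p)\to\pm\infty\ \text{ as }p\to\pm\infty\ \text{ uniformly in }x.
\end{gathered}\tag{M}
\end{equation}
For $a\in\mathbb{R}$ the \emph{effective Hamiltonian} $\overline H(a)$ is the constant for which $H(x,a+v')=\overline H(a)$ has a viscosity solution $v$ on $\mathbb{T}$. Under \eqref{eq:M} this constant exists and is unique, $\overline H\in C^2$ and $\overline H'>0$ (Lemma~\ref{lem:Hbar}), and \eqref{eq:HJ} has a unique viscosity solution $u$ for every Lipschitz $g$ (Lemma~\ref{lem:viscous}).

\begin{theorem}\label{thm:criterion}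
Assume \eqref{eq:M} and put $T_0=1/\overline H'(0)$.
\begin{enumerate}
\item[(a)] For every Lipschitz $g$ there are a viscosity solution $w$ of $w_t+H(x,w_x)=\overline H(0)$ on $\mathbb{T}\times[0,\infty)$ that is $T_0$-periodic in $t$, and a sequence $t_j\to\infty$, such that
\[
\sup_{s\ge0}\big\|u(\cdot,t_j+s)+\overline H(0)(t_j+s)-w(\cdot,s)\big\|_\infty\to0 .
\]
\item[(b)] The function $u(\cdot,t)+\overline H(0)t$ converges uniformly as $t\to\infty$ for every $g\in C^2(\mathbb{T})$ (equivalently, for every Lipschitz $g$) if and only if $\overline H$ is not affine on any neighborhood of $0$.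
\end{enumerate}
\end{theorem}

\begin{remark}\label{rem:asymp}
Part (a) says that $u+\overline H(0)t$ is asymptotically $T_0$-periodic. Extend $w$ periodically to all $t\in\mathbb{R}$, write $t_j=c_j+l_jT_0$ with $c_j\in[0,T_0)$, $l_j\in\mathbb{Z}$, and pass to a subsequence with $c_j\to c$. Since $w(\cdot,t-t_j)=w(\cdot,t-c_j)$ and $w$ is uniformly continuous, $\|u(\cdot,t)+\overline H(0)t-w(\cdot,t-c)\|_\infty\to0$ as $t\to\infty$.
\end{remark}

\begin{remark}\label{rem:M}
If $n=1$, then \eqref{eq:A1} and $H_p>0$ imply \eqref{eq:M}. Indeed $\min_xH(x,p)\ge\min_xH(x,0)$ for $p\ge0$ and $\max_xH(x,p)\le\max_xH(x,0)$ for $p\le0$, so \eqref{eq:minmax} gives $\min_xH\to+\infty$ as $p\to+\infty$ and $\max_xH\to-\infty$ as $p\to-\infty$. The case $H_p<0$ reduces to this one, since $u(-x,t)$ solves the equation with Hamiltonian $H(-x,-p)$. The condition $H_p>0$ is stronger than strict monotonicity in $p$. For $H(p)=p^3$, which is strictly increasing and satisfies \eqref{eq:A1}, constants solve the cell problems, so $\overline H(a)=a^3$, $\overline H'(0)=0$,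 and $T_0$ is not defined; Theorem~\ref{thm:criterion} does not cover this case.
\end{remark}

Section~\ref{sec:period} shows the mechanism for smooth solutions and constructs periodic solutions when $\overline H$ is affine near $0$. Section~\ref{sec:counter} proves Theorem~\ref{thm:counter}, and Section~\ref{sec:large} proves Theorem~\ref{thm:criterion}.

\section{Viscosity solutions}\label{sec:visc}

Let $H$ be continuous. A continuous function $u$ on $\mathbb{T}^n\times(0,\bar t)$ is a \emph{viscosity subsolution} of $u_t+H(x,Du)=0$ if $\psi_t+H(x,D\psi)\le0$ at every point where $u-\psi$ has a local maximum, for every $C^1$ function $\psi$. It is a \emph{supersolution} if $\psi_t+H(x,D\psi)\ge0$ at every local minimum of $u-\psi$, and a \emph{solution} if it is both. A viscosity solution of \eqref{eq:HJ} is a function $u\in C(\mathbb{T}^n\times[0,\infty))$ that is a solution for $t>0$ and equals $g$ at $t=0$. The definitions for $H(x,Dv)=c$ on $\mathbb{T}^n$ are the same with $H(x,D\psi)-c$ in place of $\psi_t+H(x,D\psi)$. A $C^1$ solution is a viscosity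 solution, because $u$ and $\psi$ have the same first derivatives at a local extremum of $u-\psi$. A $C^1$ solution can also serve as a test function, and this gives all the uniqueness that Theorem~\ref{thm:counter} needs.

\begin{lemma}\label{lem:unique}
Let $H\in C(\mathbb{T}^n\times\mathbb{R}^n)$.
\begin{enumerate}
\item[(a)] If $u\in C^1(\mathbb{T}^n\times[0,\infty))$ solves \eqref{eq:HJ}, then every viscosity solution $\tilde u$ of \eqref{eq:HJ} equals $u$.
\item[(b)] If $v\in C^1(\mathbb{T}^n)$ solves $H(x,Dv)=c$ and $\tilde v$ is a viscosity solution of $H(x,D\tilde v)=\tilde c$ on $\mathbb{T}^n$, then $\tilde c=c$.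
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Suppose $\tilde u(y,s)>u(y,s)$ and fix $\bar t>s$. Let $\psi=u+\delta t+\delta/(\bar t-t)$. For small $\delta>0$ the function $\tilde u-\psi$ is positive at $(y,s)$, equals $-\delta/\bar t$ at $t=0$, and tends to $-\infty$ as $t\uparrow\bar t$. It therefore has a maximum at a point $(x_0,t_0)$ with $0<t_0<\bar t$, where
\[
0\ge\psi_t+H(x_0,D\psi)=\delta+\delta/(\bar t-t_0)^2>0,
\]
a contradiction. If $\tilde u(y,s)<u(y,s)$, take $\psi=u-\delta t-\delta/(\bar t-t)$ and a minimum of $\tilde u-\psi$; then $0\le-\delta-\delta/(\bar t-t_0)^2$, again a contradiction.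

(b) At a maximum point of $\tilde v-v$ we get $c=H(x,Dv)\le\tilde c$, and at a minimum point $c\ge\tilde c$.
\end{proof}

Theorem~\ref{thm:criterion} concerns solutions that are not smooth, and its proof uses two standard facts.

\medskip
\noindent\textbf{Comparison} (Crandall--Lions). Let $H$ be continuous, and let $u,v\in C(\mathbb{T}^n\times[0,\bar t))$ be a viscosity subsolution and a viscosity supersolution, one of which is Lipschitz in $x$ uniformly in $t$. Then $\max(u-v)(\cdot,t)\le\max(u-v)(\cdot,0)$ for $0\le t<\bar t$.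

\medskip
\noindent\textbf{Stability.} If classical solutions $u^\varepsilon$ of $u_t+H(x,Du)=\varepsilon\Delta u$ converge locally uniformly to $u$ along a sequence $\varepsilon\to0$, then $u$ is a viscosity solution of $u_t+H(x,Du)=0$.

\section{Energy and period on the circle}\label{sec:period}

In this section \eqref{eq:M} holds, and functions on $\mathbb{T}$ are viewed as $1$-periodic functions on $\mathbb{R}$. Since $H$ does not depend on $t$, the value $k=H(x,p)$, which we call the energy, is constant along characteristics, and it is a better variable than $p$. For each $x$ the map $H(x,\cdot)$ is an increasing bijection of $\mathbb{R}$; let $P(x,\cdot)$ be its inverse. By the implicit function theorem, which applies because $H_p>0$, we have $P\in C^2$ and $\partial_kP(x,k)=1/H_p(x,P(x,k))>0$. Define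
\[
S(x,k)=\int_0^xP(y,k)\,dy,\qquad \tau(x,k)=\partial_kS(x,k)=\int_0^x\partial_kP(y,k)\,dy,
\]
\[
J(k)=S(1,k),\qquad T(k)=J'(k)=\tau(1,k)>0 .
\]
Then $S\in C^2$, $\tau\in C^1$, and, since $P$ is $1$-periodic in $x$,
\begin{equation}\label{eq:quasi}
S(x+1,k)=S(x,k)+J(k),\qquad \tau(x+1,k)=\tau(x,k)+T(k).
\end{equation}
In particular $\tau(\cdot,k)$ is an increasing bijection of $\mathbb{R}$. The function $S(x,k)-kt$ solves $u_t+H(x,u_x)=0$ on $\mathbb{R}^2$ with constant energy $k$, and $J(k)$ is its mean slope. A characteristic of energy $k$ has speed $H_p=1/\partial_kP$, so $\tau(x,k)$ is the time it needs to go from $0$ to $x$, and $T(k)$ is the time it needs to go once around the circle.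

\begin{lemma}\label{lem:Hbar}
$J$ is a $C^2$ bijection of $\mathbb{R}$ with $J'>0$. For each $a\in\mathbb{R}$, $c=J^{-1}(a)$ is the only constant for which $H(x,a+v')=c$ has a viscosity solution on $\mathbb{T}$. Thus $\overline H=J^{-1}\in C^2$, $\overline H'>0$, and $T_0=T(\overline H(0))$.
\end{lemma}

\begin{proof}
For $R>0$ we have $P(x,k)\ge R$ for all $x$ once $k\ge\max_xH(x,R)$, and $P(x,k)\le-R$ once $k\le\min_xH(x,-R)$. So $J(k)\to\pm\infty$ as $k\to\pm\infty$, and $J'=T>0$. With $c=J^{-1}(a)$, the function $v(x)=S(x,c)-ax$ is $1$-periodic by \eqref{eq:quasi} and solves $H(x,a+v')=H(x,P(x,c))=c$. Uniqueness is Lemma~\ref{lem:unique}(b) for the Hamiltonian $H(x,a+p)$. Finally $\overline H'(0)=1/J'(\overline H(0))$.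
\end{proof}

So $\overline H$ is affine near $0$ if and only if $J$ is affine near $\overline H(0)$, that is, if and only if all energies near $\overline H(0)$ have the same period $T=T_0$.

\begin{remark}\label{rem:yes}
Assume in addition that no $H(x,\cdot)$ is affine on a segment. If $H$ is independent of $x$, then $\overline H=H$. If each $H(x,\cdot)$ is convex, then it is strictly convex, its inverse $P(x,\cdot)$ is strictly concave, and so is the average $J$. In both cases $\overline H$ is nowhere affine and Theorem~\ref{thm:criterion}(b) gives convergence. Without convexity, convex and concave parts of $P(x,\cdot)$ at different points $x$ can cancel in the average.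
\end{remark}

The role of $T$ is easiest to see for solutions that stay smooth for all time.

\begin{proposition}\label{prop:smooth}
Let $u\in C^2(\mathbb{T}\times[0,\infty))$ solve $u_t+H(x,u_x)=0$ and let $h=H(x,u_x)=-u_t$. Then $T$ is constant on the range of $h$.
\end{proposition}

\begin{proof}
We have $h_t=H_pu_{xt}=-H_ph_x$, so $h$ is constant along any curve $\dot x=H_p(x,u_x(x,t))$. Such a curve starts at any point of $\mathbb{R}\times[0,\infty)$ by Peano's theorem. If $h=k$ on it, its speed is the bounded function $1/\partial_kP(x,k)$, so it continues for all later times, $\tau(x(t),k)-t$ is constant, and $x(t+T(k))=x(t)+1$ by \eqref{eq:quasi}. Suppose that $k_1,k_2$ are values of $h$ with $T(k_1)<T(k_2)$, and take curves $x_1,x_2$ with these energies, both defined for $t\ge t_*$. After adding an integer to $x_2$ we have $x_1(t_*)<x_2(t_*)$. But $x_i(t)=t/T(k_i)+O(1)$, so $x_1(t)-x_2(t)\to+\infty$. The curves meet, and there $h=k_1=k_2$, a contradiction.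
\end{proof}

On a circle a faster characteristic eventually catches a slower one. Conversely, when the periods agree, any small periodic pattern of energies is carried around the circle and returns unchanged.

\begin{proposition}\label{prop:periodic}
Suppose that $J(k)=T_0k$ for $|k|\le\delta$, where $\delta,T_0>0$. Let $f\in C^\infty(\mathbb{R})$ be $T_0$-periodic with mean zero, let $|f|\le\delta$ and
\begin{equation}\label{eq:small}
\max|f'|\cdot\max_{[0,1]\times[-\delta,\delta]}|\partial_k\tau|\le\tfrac12,
\end{equation}
and put $F(s)=\int_0^sf$. Then there is $U\in C^2(\mathbb{R}^2)$, $1$-periodic in $x$ and $T_0$-periodic in $t$, with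
\[
U_t+H(x,U_x)=0,\qquad |U_t|\le\delta,\qquad U(0,t)=-F(t).
\]
If $H\in C^\infty$, then $U\in C^\infty$.
\end{proposition}

\begin{proof}
We let the characteristic that crosses $x=0$ at time $s$ carry the energy $f(s)$. It reaches $x$ at time
\begin{equation}\label{eq:s}
t=s+\tau(x,f(s)).
\end{equation}
On $[-\delta,\delta]$ we have $T=T_0$ and $T'=0$, so by \eqref{eq:quasi} the function $\partial_k\tau(\cdot,k)$ is $1$-periodic there, and \eqref{eq:small} shows that the $s$-derivative $1+\partial_k\tau(x,f(s))f'(s)$ of the right side of \eqref{eq:s} is at least $\frac12$ for all $x,s\in\mathbb{R}$. Hence for each $(x,t)\in\mathbb{R}^2$ equation \eqref{eq:s} has exactly one solution $s=s(x,t)$, and $s\in C^1$: the characteristics fill the plane without crossing.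

On the characteristic labeled $s$ we let $U$ agree with the constant-energy solution $S(x,k)-kt+\text{const}$, $k=f(s)$, that takes the value $-F(s)$ at the point $(0,s)$:
\[
U(x,t)=\Psi(x,t,s(x,t)),\qquad \Psi(x,t,s)=S(x,f(s))-f(s)(t-s)-F(s).
\]
By \eqref{eq:s} and $F'=f$,
\[
\partial_s\Psi=f'(s)\big(\tau(x,f(s))-(t-s)\big)+f(s)-F'(s)=0\quad\text{at }s=s(x,t),
\]
so $U$ is the envelope of the family $\Psi(\cdot,\cdot,s)$ and
\[
U_x=P(x,f(s)),\qquad U_t=-f(s).
\]
Both are $C^1$, so $U\in C^2$, $|U_t|\le\delta$ and $H(x,U_x)=f(s)=-U_t$. If $H\in C^\infty$, then $P$, $S$, $\tau$, $s$ and $U$ are $C^\infty$.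

The functions $f$ and $F$ are $T_0$-periodic, the latter because $f$ has mean zero. Let $s=s(x,t)$. Then $t=(s-T_0)+\tau(x+1,f(s-T_0))$ by \eqref{eq:quasi}, and $t+T_0=(s+T_0)+\tau(x,f(s+T_0))$. Uniqueness in \eqref{eq:s} gives $s(x+1,t)=s-T_0$ and $s(x,t+T_0)=s+T_0$. Therefore
\begin{align*}
U(x+1,t)&=S(x,f(s))+T_0f(s)-f(s)(t-s+T_0)-F(s)=U(x,t),\\
U(x,t+T_0)&=S(x,f(s))-f(s)(t-s)-F(s)=U(x,t).
\end{align*}
Since $S(0,k)=\tau(0,k)=0$, we have $s(0,t)=t$ and $U(0,t)=-F(t)$.
\end{proof}

\section{The counterexample}\label{sec:counter}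

\subsection{A nowhere affine Hamiltonian with constant period}
It is easier to prescribe $P$ than $H$. We need $\partial_kP>0$, the average $\int_0^1P(x,k)\,dx$ affine in $k$, and no $P(x,\cdot)$ affine on an interval. The first attempt, $P=k+a(x)b(k)$ with $\int_0^1a=0$, fails: $a$ vanishes at some $x_0$, and $P(x_0,k)=k$. The remedy is to let $x$ act as a phase rather than as an amplitude:
\[
P(x,k)=k+\tfrac12\sin(k+2\pi x).
\]
Here $\partial_kP=1+\frac12\cos(k+2\pi x)\in[\frac12,\frac32]$, so $P(x,\cdot)$ is a bijection of $\mathbb{R}$. Its inverse $H_0(x,\cdot)$ defines a function $H_0$ that is real analytic by the implicit function theorem and $1$-periodic in $x$. From the identity $p=H_0+\frac12\sin(H_0+2\pi x)$ and its $x$-derivative we get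
\begin{equation}\label{eq:H0}
|H_0(x,p)-p|\le\tfrac12,\qquad |\partial_xH_0|=\frac{\pi|\cos(H_0+2\pi x)|}{1+\frac12\cos(H_0+2\pi x)}\le2\pi .
\end{equation}
Also $\partial_pH_0=1/\partial_kP\ge\frac23$, so $H_0$ satisfies \eqref{eq:M}. Integrating,
\begin{align*}
S(x,k)&=kx+\tfrac1{4\pi}\big(\cos k-\cos(k+2\pi x)\big),\\
\tau(x,k)&=x+\tfrac1{4\pi}\big(\sin(k+2\pi x)-\sin k\big).
\end{align*}
Thus $J(k)=k$, $T\equiv1$, and the effective Hamiltonian of $H_0$ is $\overline{H}_0(a)=a$. The cancellation is visible in the travel times. A characteristic of energy $k$ covers the first half of the circle in time $\tau(\frac12,k)=\frac12-\frac1{2\pi}\sin k$ and the second half in time $\frac12+\frac1{2\pi}\sin k$: what it gains on one half it loses on the other.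

Take $\delta=\frac12$, $T_0=1$ and $f(s)=\frac12\cos2\pi s$, so that $F(s)=\frac1{4\pi}\sin2\pi s$. Since $|f'|\le\pi$ and $|\partial_k\tau|=\frac1{4\pi}|\cos(k+2\pi x)-\cos k|\le\frac1{2\pi}$, condition \eqref{eq:small} holds. Proposition~\ref{prop:periodic} gives $U\in C^\infty(\mathbb{R}^2)$, $1$-periodic in $x$ and in $t$, with
\begin{equation}\label{eq:U}
U_t+H_0(x,U_x)=0,\qquad U(0,t)=-\tfrac1{4\pi}\sin2\pi t,\qquad |U_x|=|P(x,-U_t)|\le1 .
\end{equation}

\subsection{Proof of Theorem~\ref{thm:counter}}
Write $p=(p_1,p')$ with $p'\in\mathbb{R}^{n-1}$ (absent if $n=1$). For $n\ge2$ the obvious extension $H_0(x_1,p_1)+|p'|^2$ violates \eqref{eq:minmax}: it is bounded by $\frac12$ in absolute value on $p_1=-|p'|^2$. We therefore add a term that makes $H$ coercive and vanishes on the range of $U_x$. We choose it analytic on each side of its zero set, so that (ii) can be checked by analytic continuation. Let $\beta(r)=r^4e^{-1/(|r|-2)}$ for $|r|>2$ and $\beta(r)=0$ for $|r|\le2$. Then $\beta\in C^\infty(\mathbb{R})$, $\beta\ge0$, and $\beta(r)/r^4\to1$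 as $|r|\to\infty$. Set
\[
H(x,p)=H_0(x_1,p_1)+\beta(p_1)+|p'|^2 .
\]

(i) By \eqref{eq:H0}, $H_0(x_1,p_1)+\beta(p_1)\ge-|p_1|-\frac12+\beta(p_1)\ge p_1^2-C$ for some $C$, so $H\ge|p|^2-C$. Also $|D_xH\cdot p|=|\partial_xH_0(x_1,p_1)\,p_1|\le2\pi|p|$. For $|p|^2\ge C$,
\[
\tfrac12H^2+D_xH\cdot p\ge\tfrac12(|p|^2-C)^2-2\pi|p|,
\]
which tends to $+\infty$ uniformly in $x$.

(ii) Let $q\ne0$ and suppose that $\lambda\mapsto H(x,p+\lambda q)$ is affine on $[0,1]$. If $q_1=0$, its second derivative is $2|q'|^2>0$, a contradiction. If $q_1\ne0$, then, since $|p'+\lambda q'|^2$ is a polynomial of degree at most $2$ in $\lambda$, the function $\gamma(r)=H_0(x_1,r)+\beta(r)$ satisfies $\gamma'''=0$ on some open interval. After shrinking, the interval lies in one of $(-\infty,-2)$, $(-2,2)$, $(2,\infty)$. If it lies in a half-line, where $\gamma$ is analytic, then $\gamma$ is a polynomial of degree at most $2$ on the whole half-line, which contradicts $\gamma(r)/r^4\to1$. If it lies in $(-2,2)$, then $\gamma=H_0(x_1,\cdot)$ on it, and the analytic function $H_0(x_1,\cdot)$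 is a polynomial on $\mathbb{R}$. By \eqref{eq:H0} the polynomial $H_0(x_1,r)-r$ is bounded, hence a constant $c$. Then $r=P(x_1,r+c)$ gives $-c=\frac12\sin(r+c+2\pi x_1)$ for all $r$, which is false.

(iii) Let $v(x)=-\frac1{4\pi}\cos2\pi x_1$. Then $v_{x_1}=\frac12\sin2\pi x_1=P(x_1,0)$ lies in $[-2,2]$, so $H(x,Dv)=H_0(x_1,P(x_1,0))=0$. By Lemma~\ref{lem:unique}(b), $\overline H(0)=0$.

(iv) Let $u(x,t)=U(x_1,t)$ and $g=u(\cdot,0)\in C^\infty(\mathbb{T}^n)$. Since $Du=(U_x,0)$ and $\beta(U_x)=0$ by \eqref{eq:U}, $u$ is a smooth solution of \eqref{eq:HJ}, and by Lemma~\ref{lem:unique}(a) it is the only viscosity solution. It is $1$-periodic in $t$ and equals $-\frac1{4\pi}\sin2\pi t$ on $\{x_1=0\}$, so $u+\overline H(0)t=u$ does not converge. \qed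

\begin{remark}
For $n=1$ the real-analytic Hamiltonian $H_0$ is itself a counterexample, with the same $U$. By \eqref{eq:H0}, $\frac12H_0^2+p\,\partial_xH_0\ge\frac12(|p|-\frac12)^2-2\pi|p|$ for $|p|\ge\frac12$, so \eqref{eq:A1} holds, and the last case of (ii) shows that no $H_0(x,\cdot)$ is affine on an interval.
\end{remark}

\section{Large time behavior when $H_p>0$}\label{sec:large}

We prove Theorem~\ref{thm:criterion}. Replacing $H$ by $H-\overline H(0)$ preserves \eqref{eq:M}, replaces $u$ by $u+\overline H(0)t$ and $\overline H$ by $\overline H-\overline H(0)$. So we assume $\overline H(0)=0$, that is, $J(0)=0$. Then $T_0=T(0)$, and $v_0(x)=S(x,0)$ is a $1$-periodic $C^2$ stationary solution.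

One implication is already available. If $\overline H$ is affine near $0$, then $J(k)=T_0k$ for $|k|\le\delta$ with some $\delta>0$, and $f(s)=\lambda\cos(2\pi s/T_0)$ satisfies the hypotheses of Proposition~\ref{prop:periodic} for small $\lambda>0$. By Lemma~\ref{lem:unique}(a), $U$ is the viscosity solution with datum $U(\cdot,0)\in C^2(\mathbb{T})$, and $U(0,t)=-F(t)$ is periodic and nonconstant. So convergence fails for some $g\in C^2(\mathbb{T})$.

For the rest we want to repeat the argument of Proposition~\ref{prop:smooth}. The difficulty is that a general solution develops kinks, at which characteristics end. We pass to a limit $w$ of time translates of $u$ that returns arbitrarily close to itself, find a functional that does not increase along solutions and is therefore constant along $w$, and deduce that the superlevel sets of the energy of $w$ are transported exactly as for a smooth solution.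

\subsection{Viscous approximation and the semigroup}
The functional will be differentiated along smooth approximations, for which we need bounds that are uniform in $\varepsilon$ and $t$.

\begin{lemma}\label{lem:viscous}
Let $\varphi$ be Lipschitz on $\mathbb{T}$. There are constants $M,R$ and, for small $\varepsilon>0$, classical solutions $u^\varepsilon$ of
\begin{equation}\label{eq:visc}
u^\varepsilon_t+H(x,u^\varepsilon_x)=\varepsilon u^\varepsilon_{xx}\quad\text{on }\mathbb{T}\times[0,\infty)
\end{equation}
such that $p^\varepsilon=u^\varepsilon_x$ is $C^2$ in $x$ and $C^1$ in $t$, $|p^\varepsilon|\le R$, $|u^\varepsilon_t|\le M+1$, and $p^\varepsilon(\cdot,0)\to\varphi'$ a.e. As $\varepsilon\to0$, $u^\varepsilon\to u$ locally uniformly, where $u$ is the unique viscosity solution of \eqref{eq:HJ} with datum $\varphi$. It is Lipschitz on $\mathbb{T}\times[0,\infty)$ with $|u_x|\le R$.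
\end{lemma}

\begin{proof}
Let $M=\|H(\cdot,\varphi')\|_\infty$. By \eqref{eq:M} there is $R>0$ with $H\ge M+1$ for $p\ge R$ and $H\le-M-1$ for $p\le-R$; in particular $|\varphi'|\le R$ a.e. To obtain a global solution we first modify $H$ for large $|p|$. Take $\zeta\in C^\infty(\mathbb{R})$ with $0\le\zeta'\le1$, $\zeta(p)=p$ for $|p|\le R+1$, and $\zeta$ constant on $[R+3,\infty)$ and on $(-\infty,-R-3]$. Let
\[
\tilde H(x,p)=H(x,\zeta(p))+p-\zeta(p).
\]
Then $\tilde H\in C^2$ is globally Lipschitz and $\tilde H=H$ for $|p|\le R+1$. For $p\ge R$ we have $R\le\zeta(p)\le p$, so $\tilde H\ge M+1$; for $p\le-R$ we have $p\le\zeta(p)\le-R$, so $\tilde H\le-M-1$.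

Let $\varphi_\varepsilon=\varphi*\rho_{\sqrt\varepsilon}$, where $\rho_\delta(x)=\delta^{-1}\rho(x/\delta)$ and $\rho\ge0$ is smooth, supported in $[-1,1]$, with integral $1$. Then $|\varphi_\varepsilon'|\le R$, $\varphi_\varepsilon'\to\varphi'$ a.e., and $\varepsilon|\varphi_\varepsilon''|\le R\|\rho'\|_{L^1}\sqrt\varepsilon$. We use standard parabolic theory (Ladyzhenskaya--Solonnikov--Ural'ceva): since $\tilde H\in C^2$ is globally Lipschitz and $\varphi_\varepsilon$ is smooth, the problem $u_t+\tilde H(x,u_x)=\varepsilon u_{xx}$, $u(\cdot,0)=\varphi_\varepsilon$, has a classical solution $u^\varepsilon$ on $\mathbb{T}\times[0,\infty)$ with $u^\varepsilon_x$ locally H\"older continuous; and $p^\varepsilon=u^\varepsilon_x$ solves the linear equation $p_t+ap_x+b=\varepsilon p_{xx}$ with H\"older coefficients $a=\tilde H_p(x,u^\varepsilon_x)$, $b=\tilde H_x(x,u^\varepsilon_x)$, so it is $C^2$ in $x$ and $C^1$ in $t$. By the maximum principle, classical sub- and supersolutions that are ordered at $t=0$ stay ordered.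

Let $K_\varepsilon=\max|H(x,\varphi_\varepsilon')-\varepsilon\varphi_\varepsilon''|$. We have $P(y,-M)\le\varphi'(y)\le P(y,M)$ a.e., and $\varphi'_\varepsilon(x)$ is an average of $\varphi'(y)$ over $|y-x|\le\sqrt\varepsilon$. By uniform continuity of $P(\cdot,\pm M)$ and of $H$ on compact sets, $|H(x,\varphi_\varepsilon'(x))|\le M+o(1)$ uniformly in $x$. Hence $K_\varepsilon<M+1$ for small $\varepsilon$. The functions $\varphi_\varepsilon+K_\varepsilon t$ and $\varphi_\varepsilon-K_\varepsilon t$ are a supersolution and a subsolution, so $|u^\varepsilon(\cdot,\sigma)-u^\varepsilon(\cdot,0)|\le K_\varepsilon\sigma$. Comparing $u^\varepsilon(\cdot,\cdot+\sigma)$ with $u^\varepsilon\pm K_\varepsilon\sigma$ gives $|u^\varepsilon_t|\le K_\varepsilon$. At a maximum or minimum point of $p^\varepsilon(\cdot,t)$ we have $u^\varepsilon_{xx}=0$, so $|\tilde H(x,p^\varepsilon)|=|u^\varepsilon_t|<M+1$ and $|p^\varepsilon|<R$ there. Hence $|p^\varepsilon|\le R$ everywhere, and $u^\varepsilon$ solves \eqref{eq:visc} with $H$ itself.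

By the Arzel\`a--Ascoli theorem every sequence $\varepsilon\to0$ has a subsequence along which $u^\varepsilon$ converges locally uniformly. The limit has the same Lipschitz bounds, equals $\varphi$ at $t=0$, and is a viscosity solution by stability. By comparison it coincides with every other viscosity solution with datum $\varphi$, so the whole family converges.
\end{proof}

Write $u(\cdot,t)=G_t\varphi$. By uniqueness $G_{t+s}=G_tG_s$, and by comparison $\|G_t\varphi-G_t\tilde\varphi\|_\infty\le\|\varphi-\tilde\varphi\|_\infty$. Since $G_tv_0=v_0$, each orbit $\{G_t\varphi\}_{t\ge0}$ is bounded; it is also equi-Lipschitz, hence precompact in $C(\mathbb{T})$.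

\subsection{A recurrent limit}
Fix a Lipschitz $g$. Choose $t_j\to\infty$ such that $G_{t_j}g\to w_0$ uniformly and $\sigma_j=t_{j+1}-t_j\to\infty$. The function $w_0$ is Lipschitz. Let $w(\cdot,t)=G_tw_0$, a bounded Lipschitz function on $\mathbb{T}\times[0,\infty)$. Since $G_t$ is nonexpansive,
\begin{equation}\label{eq:shadow}
\sup_{s\ge0}\|G_{t_j+s}g-w(\cdot,s)\|_\infty\le\|G_{t_j}g-w_0\|_\infty\to0,
\end{equation}
and, taking $s=\sigma_j$, $\|G_{\sigma_j}w_0-w_0\|_\infty\le\|w_0-G_{t_j}g\|_\infty+\|G_{t_{j+1}}g-w_0\|_\infty\to0$. Applying $G_t$,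
\begin{equation}\label{eq:recur}
w(\cdot,t+\sigma_j)\to w(\cdot,t)\quad\text{uniformly, for each }t\ge0 .
\end{equation}
By \eqref{eq:shadow}, part (a) follows once we show that $w$ is $T_0$-periodic in $t$.

\subsection{Entropies and a Lyapunov functional}
The slope $p=u_x$ of a smooth solution satisfies the conservation law $p_t+\partial_xH(x,p)=0$. Multiplying by a function of the energy gives further conservation laws. For $\theta\in C^1(\mathbb{R})$ let
\[
\Theta(k)=\int_0^k\theta(l)\,dl,\qquad \eta_\theta(x,p)=\int_{P(x,0)}^p\theta(H(x,r))\,dr .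
\]
Let $u^\varepsilon$ be as in Lemma~\ref{lem:viscous}, and write $p=p^\varepsilon$, $q=H(x,p)$. Differentiating \eqref{eq:visc} gives $p_t=\varepsilon p_{xx}-q_x$. Since $\partial_t\eta_\theta(x,p)=\theta(q)p_t$, $\theta(q)q_x=\partial_x\Theta(q)$, $\theta(q)p_{xx}=\partial_x(\theta(q)p_x)-\theta'(q)q_xp_x$ and $q_x=H_x+H_pp_x$, we obtain
\begin{equation}\label{eq:entropy}
\partial_t\eta_\theta(x,p)+\partial_x\Theta(q)=\varepsilon\,\partial_x\big(\theta(q)p_x\big)-\varepsilon\,\theta'(q)\big(H_x+H_pp_x\big)p_x .
\end{equation}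
The leading term $-\varepsilon\theta'(q)H_pp_x^2$ has a sign when $\theta$ is increasing, and the choice $\theta(k)=k$ controls all others. Let $\eta$ be the corresponding $\eta_\theta$, so that $\eta_p=H$ and $\eta_{pp}=H_p$, and for Lipschitz $\varphi$ let
\[
E(\varphi)=\int_0^1\eta(x,\varphi'(x))\,dx .
\]
Although $H$ need not be convex in $p$, its primitive $\eta$ is. With $c_R=\min_{\mathbb{T}\times[-R,R]}H_p>0$, Taylor's formula gives
\begin{equation}\label{eq:convex}
\eta(x,p)\ge\eta(x,\bar p)+H(x,\bar p)(p-\bar p)+\tfrac{c_R}2(p-\bar p)^2\qquad(|p|,|\bar p|\le R).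
\end{equation}

\begin{lemma}\label{lem:lyap}
\begin{enumerate}
\item[(a)] If $|\varphi_j'|\le R$ and $\varphi_j\to\varphi$ uniformly, then $E(\varphi)\le\liminf E(\varphi_j)$. If moreover $E(\varphi_j)\to E(\varphi)$, then $\varphi_j'\to\varphi'$ in $L^2(\mathbb{T})$.
\item[(b)] For $\varphi$, $u^\varepsilon$, $R$ as in Lemma~\ref{lem:viscous} there is $C$ such that for all $\bar t\ge0$
\begin{equation}\label{eq:dissip}
E(u^\varepsilon(\cdot,\bar t))+\frac{c_R}2\,\varepsilon\int_0^{\bar t}\!\!\int_0^1(p^\varepsilon_x)^2\,dx\,dt\le E(u^\varepsilon(\cdot,0))+C\varepsilon\bar t,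
\end{equation}
and $E(u^\varepsilon(\cdot,0))\to E(\varphi)$. Consequently $t\mapsto E(G_t\varphi)$ is nonincreasing.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $\psi\in C^1(\mathbb{T})$ we have $\int\varphi_j'\psi=-\int\varphi_j\psi'\to\int\varphi'\psi$. As $|\varphi_j'|\le R$ and $C^1$ is dense in $L^1$, this holds for all $\psi\in L^1(\mathbb{T})$, in particular for $\psi=H(x,\varphi')$. Integrating \eqref{eq:convex} with $p=\varphi_j'$, $\bar p=\varphi'$ gives $E(\varphi_j)\ge E(\varphi)+o(1)+\frac{c_R}2\|\varphi_j'-\varphi'\|_{L^2}^2$, which proves both claims.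

(b) Integrate \eqref{eq:entropy} with $\theta(k)=k$ over $\mathbb{T}$ and use $|H_xp_x|\le\frac12H_pp_x^2+H_x^2/(2H_p)$:
\[
\frac{d}{dt}E(u^\varepsilon(\cdot,t))=-\varepsilon\int_0^1(H_pp_x^2+H_xp_x)\,dx\le-\frac{c_R}2\,\varepsilon\int_0^1p_x^2\,dx+C\varepsilon,
\]
with $C=\max_{\mathbb{T}\times[-R,R]}H_x^2/(2H_p)$. This gives \eqref{eq:dissip}. Since $p^\varepsilon(\cdot,0)\to\varphi'$ a.e. and boundedly, $E(u^\varepsilon(\cdot,0))\to E(\varphi)$. By (a) and \eqref{eq:dissip}, $E(G_{\bar t}\varphi)\le\liminf E(u^\varepsilon(\cdot,\bar t))\le E(\varphi)$, and the semigroup property gives monotonicity.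
\end{proof}

Because $E$ is only lower semicontinuous, the convergence $G_{t_j+s}g\to w(\cdot,s)$ does not by itself show that $E$ is constant along $w$. Recurrence does. For $t\ge0$, \eqref{eq:recur} and Lemma~\ref{lem:lyap} give, since $\sigma_j\ge t$ for large $j$,
\[
E(w_0)\le\liminf_jE(w(\cdot,\sigma_j))\le E(w(\cdot,t))\le E(w_0).
\]
Hence
\begin{equation}\label{eq:const}
E(w(\cdot,t))=E(w_0)\qquad\text{for all }t\ge0 .
\end{equation}

\subsection{No dissipation along the limit}
From now on $h=H(x,w_x)\in L^\infty(\mathbb{R}\times(0,\infty))$, which is $1$-periodic in $x$.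

\begin{lemma}\label{lem:nodiss}
We have $w_t=-h$ a.e., and for all $\theta\in C^1(\mathbb{R})$ and $\psi\in C^1_c(\mathbb{R}\times(0,\infty))$,
\begin{equation}\label{eq:cons}
\iint\big(\eta_\theta(x,w_x)\,\psi_t+\Theta(h)\,\psi_x\big)\,dx\,dt=0 .
\end{equation}
\end{lemma}

\begin{proof}
Let $u^\varepsilon$, $R$ be given by Lemma~\ref{lem:viscous} for $\varphi=w_0$. By Lemma~\ref{lem:lyap} and \eqref{eq:const}, for every $t$,
\[
E(w(\cdot,t))\le\liminf E(u^\varepsilon(\cdot,t))\le\limsup E(u^\varepsilon(\cdot,t))\le E(w_0)=E(w(\cdot,t)).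
\]
So $E(u^\varepsilon(\cdot,t))\to E(w(\cdot,t))$, and this has two consequences. First, $p^\varepsilon(\cdot,t)\to w_x(\cdot,t)$ in $L^2(\mathbb{T})$ for every $t$ by Lemma~\ref{lem:lyap}(a), hence in $L^2(\mathbb{T}\times(0,\bar t))$ for every $\bar t$ by bounded convergence. Second, \eqref{eq:dissip} gives
\[
D_\varepsilon:=\varepsilon\int_0^{\bar t}\!\!\int_0^1(p^\varepsilon_x)^2\,dx\,dt\to0,\qquad \varepsilon\int_0^{\bar t}\!\!\int_0^1|p^\varepsilon_x|\,dx\,dt\le(\varepsilon\bar tD_\varepsilon)^{1/2}\to0 .
\]
Multiply \eqref{eq:entropy} by $\psi$ and integrate by parts. The functions $\theta(q)$, $\theta'(q)$, $H_x$, $H_p$ are bounded because $|p^\varepsilon|\le R$, so the right side tends to $0$. The functions $\eta_\theta(x,p)$ and $\Theta(H(x,p))$ are Lipschitz in $p\in[-R,R]$ uniformly in $x$, so strong convergence of $p^\varepsilon$ gives \eqref{eq:cons}. In the same way \eqref{eq:visc} passes to the limit in the sense of distributions and gives $w_t+h=0$, which holds a.e. since $w$ is Lipschitz.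
\end{proof}

\subsection{Transport of superlevel sets}
The family \eqref{eq:cons} is linear in $\theta$. Concentrating $\theta$ at one energy $k$ should give an equation for the set where $h>k$. Let $\chi_k$ be the indicator function of $\{(x,t)\in\mathbb{R}\times(0,\infty):h(x,t)>k\}$. The next lemma says that this set moves along the characteristics of energy $k$; it replaces the curves of Proposition~\ref{prop:smooth}.

\begin{lemma}\label{lem:transport}
For every $k\in\mathbb{R}$ there is a measurable $c_k:\mathbb{R}\to\{0,1\}$ with $c_k(\sigma+T(k))=c_k(\sigma)$ for a.e. $\sigma$ and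
\[
\chi_k(x,t)=c_k(t-\tau(x,k))\qquad\text{for a.e. }(x,t)\in\mathbb{R}\times(0,\infty).
\]
\end{lemma}

\begin{proof}
For any integrable $\alpha$ we have $\int_0^h\alpha(k)\,dk=\int_{\mathbb{R}}\alpha(k)(\mathbf 1_{k<h}-\mathbf 1_{k<0})\,dk$. Let $\theta\in C^1_c(\mathbb{R})$. The substitution $r=P(x,k)$ in $\eta_\theta$ gives
\[
\eta_\theta(x,w_x)=\int_{\mathbb{R}}\theta(k)\,\partial_kP(x,k)(\chi_k-\mathbf 1_{k<0})\,dk,\qquad \Theta(h)=\int_{\mathbb{R}}\theta(k)(\chi_k-\mathbf 1_{k<0})\,dk .
\]
Insert this in \eqref{eq:cons} and use Fubini's theorem. The terms with $\mathbf 1_{k<0}$ vanish, because $\partial_kP$ does not depend on $t$ and $\psi$ has compact support. Thus $\int\theta(k)\Gamma(k)\,dk=0$, where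
\[
\Gamma(k)=\iint\chi_k\,\big(\partial_kP(x,k)\,\psi_t+\psi_x\big)\,dx\,dt,
\]
and so $\Gamma=0$ a.e. If $k_j\downarrow k$, then $\chi_{k_j}\to\chi_k$ pointwise, and $\partial_kP$ is continuous, so $\Gamma$ is continuous from the right by dominated convergence. Hence $\Gamma(k)=0$ for every $k$ and every $\psi$.

Fix $k$ and write $\tau(x)=\tau(x,k)$. The map $(x,t)\mapsto(x,\sigma)$, $\sigma=t-\tau(x)$, is a $C^1$ diffeomorphism with Jacobian $1$ from $\mathbb{R}\times(0,\infty)$ onto $\Omega=\{\sigma>-\tau(x)\}$. Let $z(x,\sigma)=\chi_k(x,\sigma+\tau(x))$. For $\phi\in C^1_c(\Omega)$ the function $\psi(x,t)=\phi(x,t-\tau(x))$ satisfies $\partial_kP\,\psi_t+\psi_x=\phi_x$, since $\tau'=\partial_kP$. So $\iint z\phi_x\,dx\,d\sigma=0$. On an open rectangle contained in $\Omega$, the mollifications of $z$ then have zero $x$-derivative and converge to $z$ in $L^1_{\mathrm{loc}}$, so $z$ is a.e. equal to a function of $\sigma$. Since $\tau$ is increasing and continuous, $\Omega$ is the union of the quadrants $Q_a=(a,\infty)\times(-\tau(a),\infty)$, $a\in\mathbb{Q}$.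 For $a<b$ the intersection $Q_a\cap Q_b=(b,\infty)\times(-\tau(a),\infty)$ projects onto the common domain of the two functions of $\sigma$, so these agree a.e. As $\tau(a)\to\infty$ when $a\to\infty$, they define a function $c_k$ on $\mathbb{R}$ with $z(x,\sigma)=c_k(\sigma)$ a.e. in $\Omega$; it can be taken with values in $\{0,1\}$. Finally $\chi_k(x+1,t)=\chi_k(x,t)$ and \eqref{eq:quasi} give $c_k(\sigma-T(k))=c_k(\sigma)$ for a.e. $(x,\sigma)\in\Omega$, hence for a.e. $\sigma\in\mathbb{R}$.
\end{proof}

\subsection{Nested sets have equal periods}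
Superlevel sets are nested. If two of them rotate around the circle with different periods, the smaller one is eventually seen in every position relative to the larger one, and nesting can survive only if one of the two is trivial. Let $m_-$ and $m_+$ be the essential infimum and supremum of $h$.

\begin{lemma}\label{lem:periods}
If $m_-<m_+$, then $T$ is constant on $(m_-,m_+)$.
\end{lemma}

\begin{proof}
Let $m_-<k_1<k_2<m_+$, write $T_i=T(k_i)$, $c_i=c_{k_i}$, and suppose $T_1\ne T_2$. Let $d(x)=\tau(x,k_1)-\tau(x,k_2)$. Since $\chi_{k_1}\ge\chi_{k_2}$, Lemma~\ref{lem:transport} and Fubini's theorem show that for a.e. $x$,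
\[
c_1(\sigma)\ge c_2(\sigma+d(x))\qquad\text{for a.e. }\sigma>-\tau(x,k_1).
\]
Consider the overlap
\[
\Phi(r)=\int_0^{T_1}\big(1-c_1(\sigma)\big)\,c_2(\sigma+r)\,d\sigma .
\]
It is $T_2$-periodic, and continuous because translation is continuous in $L^1_{\mathrm{loc}}$. For $x>0$ we have $\tau(x,k_1)>0$, so $\Phi(d(x))=0$ for a.e. $x>0$, hence for all $x\ge0$ by continuity. Since $d$ is continuous and $d(l)=l(T_1-T_2)$ for integers $l$, the set $d([0,\infty))$ contains a half-line. By periodicity $\Phi\equiv0$, and
\[
0=\int_0^{T_2}\Phi(r)\,dr=\int_0^{T_1}(1-c_1)\,d\sigma\cdot\int_0^{T_2}c_2\,d\sigma .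
\]
So $c_1=1$ a.e., which means $h>k_1$ a.e. and contradicts $k_1>m_-$; or $c_2=0$ a.e., which means $h\le k_2$ a.e. and contradicts $k_2<m_+$.
\end{proof}

\subsection{End of the proof of Theorem~\ref{thm:criterion}}
It remains to locate the interval $(m_-,m_+)$ relative to the energy $0$. Since $w_t=-h$ and $w$ is bounded,
\[
\frac1{\bar t}\int_0^{\bar t}\!\!\int_0^1h\,dx\,dt=\frac1{\bar t}\int_0^1\big(w_0(x)-w(x,\bar t)\big)\,dx\to0\qquad(\bar t\to\infty),
\]
so $m_-\le0\le m_+$. If $m_+=0$, then $w$ is nondecreasing in $t$, and \eqref{eq:recur} gives $w_0\le w(\cdot,t)\le w(\cdot,\sigma_j)\to w_0$; thus $w$ is independent of $t$, $h=0$ a.e., and $m_-=0$. If $m_-=0$, the inequalities are reversed and $m_+=0$. Two cases remain.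

\emph{Case 1: $m_-=m_+=0$.} Then $w(\cdot,t)=w_0$ for all $t$, which is $T_0$-periodic, and \eqref{eq:shadow} gives $\sup_{t\ge t_j}\|G_tg-w_0\|_\infty\to0$. So $u(\cdot,t)\to w_0$ uniformly.

\emph{Case 2: $m_-<0<m_+$.} By Lemma~\ref{lem:periods}, $T=T(0)=T_0$ on $(m_-,m_+)$. Hence $J(k)=T_0k$ there, and $\overline H=J^{-1}$ is affine on the neighborhood $(T_0m_-,T_0m_+)$ of $0$. By Lemma~\ref{lem:transport}, $\chi_k(x,t+T_0)=\chi_k(x,t)$ a.e. for each $k\in(m_-,m_+)$. Since $h=m_-+\int_{m_-}^{m_+}\chi_k\,dk$ a.e., Fubini's theorem gives $h(x,t+T_0)=h(x,t)$ a.e. The Lipschitz function $w(x,t+T_0)-w(x,t)$ then has zero $t$-derivative a.e., so it equals a function $e(x)$. From $w(x,lT_0)=w_0(x)+l\,e(x)$ for integers $l\ge0$ and the boundedness of $w$ we get $e=0$. So $w$ is $T_0$-periodic in $t$.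

In both cases (a) follows from \eqref{eq:shadow}. If $\overline H$ is not affine on any neighborhood of $0$, Case 2 cannot occur, and $u$ converges for every Lipschitz $g$, in particular for every $g\in C^2(\mathbb{T})$. If $\overline H$ is affine on a neighborhood of $0$, convergence fails for the $C^2$ datum found at the beginning of this section. This proves (b). \qed

\begin{remark}
The hypotheses in \eqref{eq:M} enter as follows. Dimension one makes $u_x$ a scalar that the energy determines, and gives the identity \eqref{eq:entropy}. The condition $H_p>0$ gives $P\in C^2$, so that $\tau$ and $T$ are finite and $C^1$, and it gives $c_R>0$, on which both strong convergence and the vanishing of $D_\varepsilon$ rest. The limits $H\to\pm\infty$ turn the bound on $u^\varepsilon_t$ into a bound on $u^\varepsilon_x$ and make $J$ onto, so that the stationary solution $v_0$ exists; for $H(p)=e^p+e^{\sin2\pi x}$-type Hamiltonians bounded below, $P(x,k)$ is not defined for all $k$. The regularity $H\in C^2$ is used for the regularity of $p^\varepsilon$ and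 for the bound on $\partial_k\tau$ in \eqref{eq:small}.
\end{remark}

\begin{thebibliography}{9}
\bibitem{Tran} Hung Vinh Tran, \emph{Representation formulas and large time behavior for solutions to some nonconvex Hamilton-Jacobi equations}, arXiv:2505.01377 (2025).
\end{thebibliography}
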